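# Halving the distance to the convex hull by taking midpoints in the plane

Throughout, $|x|$ is the Euclidean norm, $\mathrm{dist}(x,S)=\inf_{s\in S}|x-s|$, and a point $a\in\mathbb R^2$ has coordinates $(a_x,a_y)$.

## 1. The nearest-point path over an edge of the hull

Let $A\subset\mathbb R^2$ be a finite set, not contained in a line, and let $K=\mathrm{conv}\,A$. Fix an edge $e=[u,v]$ of the polygon $K$. Its endpoints are vertices of $K$, so $u,v\in A$. Choose coordinates so that
$$e\subset\{y=-\delta\},\qquad K\subset\{y\ge-\delta\},\qquad u_x<v_x ,$$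
where for the moment $\delta$ is any real number. Now walk along $e$ from $u$ to $v$ and record which point of $A$ is nearest. At time $t\in[u_x,v_x]$ you stand at $z(t)=(t,-\delta)$, and
$$|z(t)-a|^2=t^2+L_a(t),\qquad L_a(t)=-2a_x\,t+a_x^2+(a_y+\delta)^2\qquad(a\in A). \tag{1}$$
The term $t^2$ is common to all $a$. So the nearest points at time $t$ are those $a$ for which the line $L_a$ is lowest at $t$, and we are looking at the lower envelope $E(t)=\min_{a\in A}L_a(t)$ of finitely many lines.

**Definition (nearest-point path).** Cut $[u_x,v_x]$ into the maximal intervals on which $E$ is linear, with interior breakpoints $t_1<\dots<t_n$. On the $i$-th interval ($i=0,\dots,n$) let $c_i$ be the point of $A$ with $E=L_{c_i}$ there. The nearest-point path $\gamma$ is the polygonal path $c_0c_1\cdots c_n$, and we put $z_i=z(t_i)\in e$ for $1\le i\le n$.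

**Lemma 1.** The points $c_i$ are well defined, $c_0=u$, $c_n=v$, $n\ge1$, and the $x$-coordinates of $c_0,\dots,c_n$ are strictly increasing. Moreover
$$|z_i-c_{i-1}|=|z_i-c_i|=\mathrm{dist}(z_i,A)\qquad(1\le i\le n). \tag{2}$$
If $g:[u_x,v_x]\to\mathbb R$ is the piecewise linear function with graph $\gamma$, then $\gamma\subset K$, $g\ge-\delta$, and
$$\{t\}\times[-\delta,g(t)]\subset K\qquad(u_x\le t\le v_x). \tag{3}$$

**Proof.** Distinct $a,a'\in A$ give distinct lines. If $a_x\ne a'_x$, the slopes differ. If $a_x=a'_x$, then $a_y\neq a_y'$ and both $a_y+\delta,\,a'_y+\delta$ are $\ge0$, so their squares differ. On an interval where $E$ is linear, finitely many lines attain the minimum at infinitely many points, so one of them agrees with $E$ at two points, hence on the whole interval; it comes from exactly one $a$. So $c_i$ is well defined.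

A minimum of lines is concave, so the slope $-2(c_i)_x$ strictly decreases from one piece to the next, that is, $(c_i)_x$ strictly increases. At $t=u_x$ we stand on $u$, at distance $0$ from $u$ and at positive distance from all other points of $A$. By continuity $u$ is the only nearest point for $t$ close to $u_x$, so $c_0=u$; likewise $c_n=v$; and $n\ge1$ because $u\ne v$. At $t_i$ both $L_{c_{i-1}}$ and $L_{c_i}$ equal $E$, which is (2). Finally $c_i\in A\subset K$ and $K$ is convex, so $\gamma\subset K\subset\{y\ge-\delta\}$. The points $(t,-\delta)\in e$ and $(t,g(t))\in\gamma$ are both in $K$, and so is the segment between them. $\square$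

**Example 1 (a point can be skipped).** Take $u=(-2,0)$, $v=(2,0)$, $a=(0,h)$, $\delta=0$. Then $L_u=4t+4$, $L_v=-4t+4$, $L_a=h^2$. For $h=1$ the breakpoints are $t=\mp\frac34$, the path is $u,a,v$, and the distance at $z_1=(-\frac34,0)$ is $\frac54$ from both $u$ and $a$. For $h=3$ the line $L_a=9$ never gets below $\min(L_u,L_v)\le4$, so $a$ is skipped and the path is the edge itself.

**Example 2 (to be used again).** Let $A_0=\{u,c_1,c_2,c_3,v\}$ with
$$u=(-8,0),\quad c_1=(-3,4),\quad c_2=(0,4),\quad c_3=(3,4),\quad v=(8,0),$$
and $\delta=0$. The lines are $16t+64,\ 6t+25,\ 16,\ -6t+25,\ -16t+64$. The first two cross at $t=-3.9$, the second and third at $t=-1.5$, and the picture is symmetric. So the path is $u\,c_1c_2c_3\,v$, with $z_1=(-3.9,0)$, $z_2=(-1.5,0)$, $z_3=(1.5,0)$, $z_4=(3.9,0)$. The distances in (2) are $4.1,\ \sqrt{18.25},\ \sqrt{18.25},\ 4.1$.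

What is the path for? Suppose some point of $K$ is far from every midpoint $\frac{a+a'}2$ with $a,a'\in A$. Put that point at the origin. Then $|a+a'|=|a-(-a')|$ is large for all $a,a'$: the set $A$ and its point reflection $-A$ stay far apart. The vertices of $\gamma$ lie in $A$, those of $-\gamma$ in $-A$. We shall choose $e$ so that $\gamma$ passes above the origin. Then $-\gamma$ passes below it, while near the ends of the paths the order is reversed, so $\gamma$ and $-\gamma$ cross. By (2), each of the two crossing edges has its endpoints on a small circle centered on $e$ or on $-e$. From this we deduce that an endpoint of one edge is near an endpoint of the other, a contradiction. The rest of the lecture makes this exact.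

## 2. The distance from a set to its hull

For a nonempty compact set $S$ in $\mathbb R^2$ (or $\mathbb R^n$) let
$$d(S)=d_H(S,\mathrm{conv}\,S)=\sup_{x\in\mathrm{conv}\,S}\ \inf_{s\in S}|x-s| .$$
Here $d_H$ is Hausdorff distance; since $S\subset\mathrm{conv}\,S$, only the one-sided supremum matters. So $d(S)$ measures how far a point of the hull can be from $S$; it is $0$ exactly when the compact set $S$ is convex. For $k\ge1$ put
$$A(k)=\tfrac1k(\underbrace{A+\dots+A}_{k}),\qquad A(2)=\tfrac{A+A}2=\big\{\tfrac{a+a'}2:\ a,a'\in A\big\}.$$
We have $A\subset A(k)\subset\mathrm{conv}\,A$ (take all summands equal for the first inclusion), so $\mathrm{conv}\,A(k)=\mathrm{conv}\,A$: averaging fills in the hull without changing it.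

For instance, if $A=\{(0,0),(1,0)\}$, then $A(2)=\{(0,0),(\frac12,0),(1,0)\}$, so $d(A)=\frac12$ and $d(A(2))=\frac14$.

How much does one averaging step reduce $d$? The conjecture in Mark Meyer, "Norm rigidity and equality cases for the Dyn–Farkhi inequality", arXiv:2608.13738 (2026), says that for nonconvex compact $A\subset\mathbb R^2$ the factor is at most $\frac12$. It is true.

**Theorem 1.** For every nonempty compact $A\subset\mathbb R^2$: $\ d\big(\tfrac{A+A}{2}\big)\le\tfrac12\,d(A)$.

**Theorem 2.** For every nonempty compact $A\subset\mathbb R^2$ and $k\ge2$: $\ k\,d(A(k))\le(k-1)\,d(A(k-1))$. Hence $d(A(k))\le\frac1k d(A)$ for all $k\ge1$. The constant $1/k$ is optimal for every $k$. Moreover, for every $n\ge3$ there is a finite $A\subset\mathbb R^n$ with $d(\frac{A+A}2)\ge\sqrt{\frac{n-1}{2n}}\;d(A)>\frac12d(A)$.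

Two facts are given along with the question: $d(A+B)^2\le d(A)^2+d(B)^2$ for all nonempty compact $A,B\subset\mathbb R^2$, and $d(\frac{A+A}2)<\frac1{\sqrt2}d(A)$ for compact nonconvex $A\subset\mathbb R^2$. The first one, with $B=A$, gives $d(A+A)\le\sqrt2\,d(A)$, that is, $d(\frac{A+A}2)\le\frac1{\sqrt2}d(A)$. For two different sets nothing better can hold. If $A=\{(0,0),(1,0)\}$ and $B=\{(0,0),(0,1)\}$, then $d(A)=d(B)=\frac12$, while $A+B$ is the vertex set of the unit square and $d(A+B)=\frac{\sqrt2}2$ (the center is at this distance from the vertices, and each quarter square lies within this distance of its own vertex), so equality holds. To reach $\frac12$ we must use that both summands are the same set. Neither fact is used below.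

## 3. Intervals, triangles, and a circumcenter outside the hull

**Points on a line.** If $A$ is a finite collinear set with at least two points, then $d(A)$ is half the largest gap between neighbors. Midpoints of neighbors cut every gap in two, so $d(A(2))\le\frac12d(A)$.

**Three points.** Let $A=\{v_1,v_2,v_3\}$ be the vertex set of a triangle $T$. The midpoints of the sides cut $T$ into four triangles. They are the images of $T$ under the maps $x\mapsto\frac{x+v_i}2$ and $x\mapsto\frac{v_1+v_2+v_3-x}2$ (the latter sends $v_1$ to $\frac{v_2+v_3}2$, and so on). Each map is a similarity of ratio $\frac12$ carrying $A$ into $A(2)$. So every point of $T$ is within $\frac12d(A)$ of $A(2)$, and Theorem 1 holds for $A$.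

**Many points.** The natural attempt is now: triangulate $K$ with vertices in $A$ and apply the three-point case to each triangle. This shows that a point of a triangle $T$ is within $\frac12d(\mathrm{vert}\,T)$ of $A(2)$. We need $\frac12d(A)$, and $d(\mathrm{vert}\,T)$ may be larger than $d(A)$, even when the open circumdisc of $T$ contains no point of $A$.

Example 2 shows this. First, $d(A_0)=\sqrt{18.25}\approx4.27$. Indeed $K$ is cut into the isosceles triangles with apex $z_i$ and base $c_{i-1}c_i$ (where $c_0=u$, $c_4=v$) and the triangles $c_iz_iz_{i+1}$, $i=1,2,3$. Halve each isosceles triangle by its altitude from $z_i$. Every resulting piece has all its vertices within $\sqrt{18.25}$ of a single point of $A_0$, so it lies in the disc of this radius about that point. On the other hand $\mathrm{dist}(z_2,A_0)=\sqrt{18.25}$.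

Now let $T$ be the triangle $u\,c_2\,v$. Its circumcenter is $(0,-6)$ and its circumradius is $10$; the points $c_1,c_3$ have distance $\sqrt{109}>10$ from the center, so the open circumdisc is empty. But $(-3,0)$ has distance $5$ from $u$ and from $c_2$ and $11$ from $v$, so $d(\mathrm{vert}\,T)\ge5>d(A_0)$. The point $(-5.5,0)$ has distance $2.5$ from $u$ and from $\frac{u+c_2}2=(-4,2)$, and more from the other vertices and midpoints of $T$. That is more than $\frac12d(A_0)\approx2.14$. It is saved by $\frac{u+c_1}2=(-5.5,2)$, a midpoint that uses a point of the nearest-point path outside $T$.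

The exact place of the failure is visible here: the circumcenter $(0,-6)$ is outside $K$, beyond the edge $e$. When the center of an empty circumdisc is in $K$, its radius is at most $d(A)$, and the argument with midpoints works, as we show in Section 5. For that we need a standard identity.

**Lemma 2.** Let $v_1,\dots,v_m$ be points of $\mathbb R^n$ at distance $R'$ from a point $o'$, and let $y=\sum\mu_iv_i$ with $\mu_i\ge0$, $\sum\mu_i=1$. Then
$$\sum_i\mu_i|y-v_i|^2=R'^2-|y-o'|^2. \tag{4}$$
In particular $y$ is within $R'$ of some $v_i$.

**Proof.** Expand $|v_i-o'|^2=|v_i-y|^2+2\langle v_i-y,\,y-o'\rangle+|y-o'|^2$, multiply by $\mu_i$ and sum. The cross terms vanish because $\sum\mu_i(v_i-y)=0$. The left side of (4) is an average of the $|y-v_i|^2$, so one of them is at most $R'^2$. $\square$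

## 4. A counterexample keeps $A$ and $-A$ apart

**Step 1: reduction to finite sets.** The purpose is to have finite lower envelopes and polygons. If $d_H(A,A')\le\varepsilon$, then $d_H(\mathrm{conv}\,A,\mathrm{conv}\,A')\le\varepsilon$ and $d_H(A(2),A'(2))\le\varepsilon$: in a convex combination or a midpoint, replace each point by one within $\varepsilon$ in the other set. By the triangle inequality for $d_H$, and since $\mathrm{conv}\,A(2)=\mathrm{conv}\,A$, both $d(A)$ and $d(A(2))$ change by at most $2\varepsilon$ when $A$ is replaced by $A'$. Every compact $A$ is within $\varepsilon$ of a finite non-collinear set: take a finite $\varepsilon$-net in $A$ and, if necessary, add points within $\varepsilon$ of one of its points. If Theorem 1 holds for such $A'$, then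
$$d(A(2))\le d(A'(2))+2\varepsilon\le\tfrac12d(A')+2\varepsilon\le\tfrac12d(A)+3\varepsilon ,$$
and $\varepsilon\to0$ gives it for $A$. So it suffices to treat finite non-collinear $A$.

**Step 2: normalization.** The purpose is to turn a counterexample into a separation statement. Suppose Theorem 1 fails for a finite non-collinear $A$, and let $K=\mathrm{conv}\,A$. Since $A$ is finite with more than one point, it is not convex and $d(A)>0$; scale so that $d(A)=1$. The set $\{x\in K:\mathrm{dist}(x,A(2))>\frac12\}$ is nonempty and relatively open in $K$. As $K$ is the closure of its interior, this set contains a nonempty open subset of $\mathrm{int}\,K$. Finitely many lines cannot cover that subset, so it contains a point of $\mathrm{int}\,K$ on no line through two distinct points of $A$. Translate this point to $0$. Then $|0-\frac{a+b}2|>\frac12$, that is,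
$$|a+b|>1\qquad\text{for all }a,b\in A. \tag{5}$$
Moreover
$$(-A)\cap K=\emptyset. \tag{6}$$
Indeed, if $-a\in K$, there is $b\in A$ with $|-a-b|\le d(A)=1$, against (5).

From now on $A$ is this set. We have $0\in\mathrm{int}\,K$, $d(A)=1$, (5), (6), and $0$ lies on no line through two points of $A$; in particular $0\notin A$. We look for a contradiction.

## 5. An empty circumdisc whose center is outside $K$

**Step 3: a triangle around $0$ with empty circumdisc.** The purpose is to find the triangle on which the argument of Section 3 should be tried. We show: *there are three points of $A$ forming a triangle $T$ with $0\in\mathrm{int}\,T$ such that the open circumdisc $D=B(o,R)$ of $T$ contains $0$ and no point of $A$.*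

Among all $\lambda=(\lambda_a)_{a\in A}$ with $\lambda_a\ge0$, $\sum\lambda_a=1$, $\sum\lambda_aa=0$, minimize $\sum\lambda_a|a|^2$. The feasible set is compact, and nonempty since $0\in K$. Among the minimizers take one with the fewest nonzero entries. Its support is affinely independent. Otherwise there is $\nu\neq0$ on the support with $\sum\nu_a=0$ and $\sum\nu_aa=0$. For small $|\tau|$ both $\lambda\pm\tau\nu$ are feasible, so by minimality $\sum\nu_a|a|^2=0$. Since $\nu$ has entries of both signs, moving along $\nu$ until the first entry vanishes gives a minimizer with smaller support, a contradiction.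

So the support has at most three points. It is not one point (as $0\notin A$) and not two (as $0$ is on no line through two points of $A$). Hence it consists of three non-collinear points $v_1,v_2,v_3$ with positive weights $\lambda_i$, and $0\in\mathrm{int}\,T$ for their triangle $T$.

Let $\ell_0$ be the affine function with $\ell_0(v_i)=|v_i|^2$. We claim $\ell_0(a)\le|a|^2$ for all $a\in A$. Write $a=\sum\mu_iv_i$ with $\sum\mu_i=1$ (signs arbitrary). For $a$ not a vertex of $T$ and small $\tau>0$, the weights $\lambda_i-\tau\mu_i$ on $v_i$ and $\tau$ on $a$ are feasible. The cost changes by $\tau\big(|a|^2-\sum\mu_i|v_i|^2\big)=\tau\big(|a|^2-\ell_0(a)\big)$, which is $\ge0$ by minimality. This is the claim.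

The function $|y|^2-\ell_0(y)$ is $|y|^2$ minus an affine function, so it has the form $|y-o|^2-\text{const}$. It vanishes at the vertices of $T$, so $o$ is the circumcenter and the constant is $R^2$. The claim says $|a-o|\ge R$ on $A$, that is, $D\cap A=\emptyset$. By (4) with $y=0$, $R^2-|o|^2=\sum\lambda_i|v_i|^2>0$, so $0\in D$.

**Step 4: the center is not in $K$.** The purpose is to dispose of the case that Section 3 can handle. Suppose $o\in K$. Since $D\cap A=\emptyset$ and the vertices of $T$ are at distance $R$ from $o$, we get $R=\mathrm{dist}(o,A)\le d(A)=1$. The midpoints of the sides cut $T$ into four triangles of circumradius $R/2$ with vertices in $A(2)$. One of them contains $0$, so by Lemma 2 $\mathrm{dist}(0,A(2))\le R/2\le\frac12$, contradicting (5). So $o\notin K$.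

**Step 5: the edge between $0$ and $o$.** The purpose is to choose the edge $e$ to which Section 1 is applied. The segment $[0,o]$ lies in $D$, starts in $\mathrm{int}\,K$ and ends outside $K$. Let $z^*$ be the point at which it leaves $K$. Vertices of $K$ are in $A$ and $z^*\in D$, so $z^*$ is not a vertex; it is in the relative interior of an edge $e=[u,v]$ with $u,v\in A$. Rotate so that $e\subset\{y=-\delta\}$, $K\subset\{y\ge-\delta\}$, $u_x<v_x$. Since $0\in\mathrm{int}\,K$, $\delta>0$. As $z^*=\theta o$ with $0<\theta<1$, we get
$$o_y=-\delta/\theta<-\delta. \tag{7}$$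
If $(x,y)\in D$ and $y\ge-\delta$, then $(x,-\delta)\in D$, because moving down to the line brings the point closer to the center, which is below the line. In particular $(0,-\delta)\in D$. So $D\cap\{y=-\delta\}$ is an open interval that contains $z^*$ and $(0,-\delta)$ but neither $u$ nor $v$. Since $z^*$ lies between $u$ and $v$, so does the whole interval, and
$$u_x<0<v_x. \tag{8}$$

## 6. The path over this edge passes above the bad point

Let $\gamma$, $c_i$, $z_i$, $g$ be as in Section 1 for the edge $e$ of Step 5. Since $z_i\in K$ and $d(A)=1$, (2) gives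
$$\rho_i:=|z_i-c_{i-1}|=|z_i-c_i|=\mathrm{dist}(z_i,A)\le1. \tag{9}$$

**Step 6: $g(0)>0$.** The purpose is to place $\gamma$ above $0$, hence $-\gamma$ below $0$. The tool is that for two circles the difference of the powers $|y-o|^2-R^2$ and $|y-z_i|^2-\rho_i^2$ is an affine function of $y$.

Suppose $g(0)\le0$. The point $X=(0,g(0))$ lies on some edge of $\gamma$, say $X=\alpha c_{i-1}+(1-\alpha)c_i$ with $0\le\alpha\le1$. Put
$$\ell(y)=\big(|y-o|^2-R^2\big)-\big(|y-z_i|^2-\rho_i^2\big).$$
This is affine with gradient $2(z_i-o)$, whose $y$-component $2(-\delta-o_y)$ is positive by (7).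

At $c_{i-1}$ and $c_i$ the second bracket is $0$, and the first is $\ge0$ because these points of $A$ are not in $D$. So $\ell(c_{i-1}),\ell(c_i)\ge0$, and therefore $\ell(X)\ge0$. At the vertices of $T$ the first bracket is $0$, and the second is $\ge0$ because $\rho_i=\mathrm{dist}(z_i,A)$. So $\ell\le0$ at the vertices of $T$, hence on $T$.

Since $X$ is at or below $0$ on the same vertical line and $\ell$ increases upward, $0\le\ell(X)\le\ell(0)\le0$. So $\ell(0)=0$, and the affine function $\ell$ attains its maximum over $T$ at the interior point $0$. Then $\ell$ is constant, contradicting the nonzero gradient. Hence $g(0)>0$.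

## 7. Where $\gamma$ meets $-\gamma$

The reflected path $-\gamma$ is the graph of $\hat g(x)=-g(-x)$ on $[-v_x,-u_x]$.

**Step 7: a crossing.** The purpose is to find an edge of $\gamma$ and an edge of $-\gamma$ that cross in a controlled direction. Reflecting everything in the $y$-axis exchanges the roles of $u$ and $v$ and preserves all we have established. So we may assume $\rho:=-u_x\le v_x$. Then both $g$ and $\hat g$ are defined on $[-\rho,\rho]$. Let
$$f(x)=\hat g(x)-g(x)=-g(-x)-g(x),\qquad -\rho\le x\le\rho .$$
By Step 6, $f(0)=-2g(0)<0$. At the left end, $g(-\rho)=g(u_x)=-\delta$, so $f(-\rho)=\delta-g(\rho)$. The point $-u=(\rho,\delta)$ is not in $K$ by (6), whereas $\{\rho\}\times[-\delta,g(\rho)]\subset K$ by (3). So $\delta>g(\rho)$ and $f(-\rho)>0$.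

Let $x_1=\inf\{x\in[-\rho,0]:f(x)<0\}$. By continuity $f(x_1)=0$: a positive value would exclude negative values nearby, and a negative value would give negative values to the left of $x_1$ (note $x_1>-\rho$). Also $f$ is linear just to the right of $x_1$ and negative at points arbitrarily close to $x_1$ on the right. So $f$ has negative slope there.

Let $[p,q]$ be the edge of $\gamma$ and $[r,s]$ the edge of $-\gamma$ over a right neighborhood of $x_1$, named so that $p_x<q_x$ and $r_x<s_x$. Thus $[p,q]=[c_{i-1},c_i]$ for some $i$; let $z=z_i$. And $r=-c_k$, $s=-c_{k-1}$ for some $k$; let $w=-z_k$.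

**Step 8: what the crossing satisfies.** The purpose is to list everything the final contradiction needs, so that the rest is geometry of six points.

1. **(P1)** $z_y=-\delta$ and $|z-p|=|z-q|=:R_z\le1$; $\ w_y=\delta$ and $|w-r|=|w-s|=:R_w\le1$.
2. **(P2)** $p_y,q_y\ge-\delta$ and $r_y,s_y\le\delta$.
3. **(P3)** $|p-r|,\ |p-s|,\ |q-r|,\ |q-s|>1$.
4. **(P4)** $p_x,r_x\le x_1<q_x,s_x$; $p$ is on or below line $rs$ and $q$ strictly above it; $r$ is on or above line $pq$ and $s$ strictly below it.
5. **(P5)** If $q_x\le s_x$, then $q_y>\delta$. If $s_x\le q_x$, then $s_y<-\delta$.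

(P1) is (9) and its reflection. (P2) holds because $A\subset\{y\ge-\delta\}$. (P3) is (5), as $p,q\in A$ and $r,s\in-A$. For (P4), the lines $pq$ and $rs$ meet over $x_1$, since $f(x_1)=0$. The height of $rs$ minus the height of $pq$ is linear with negative slope, so $rs$ is strictly below $pq$ to the right of $x_1$ and strictly above it to the left.

For (P5), let $q_x\le s_x$. Then $r_x\le x_1<q_x\le s_x$, so $q$ lies strictly above a point of the edge $[r,s]$: $q_y>\hat g(q_x)=-g(-q_x)$, that is, $-q_y<g(-q_x)$. By (6), $-q\notin K$, while $\{-q_x\}\times[-\delta,g(-q_x)]\subset K$ by (3). So $-q_y<-\delta$. Now let $s_x\le q_x$. Then $p_x\le x_1<s_x\le q_x$, so $s$ lies strictly below a point of $[p,q]$ and $s_y<g(s_x)$. Since $s\in-A$, $s\notin K$, and (3) gives $s_y<-\delta$.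

**Step 9: two cases suffice.** The purpose is to use the symmetry between the two paths. Let $\sigma(x,y)=(x,-y)$ and replace
$$(p,q,r,s,z,w)\quad\text{by}\quad(\sigma r,\sigma s,\sigma p,\sigma q,\sigma w,\sigma z).$$
Then (P1)–(P5) still hold. For (P1), $\sigma w$ is at height $-\delta$ and equidistant from $\sigma r,\sigma s$, and similarly for $\sigma z$; (P2) changes signs of heights and exchanges its two halves; (P3) is symmetric; in (P4) "$r$ on or above $pq$, $s$ strictly below" becomes "$\sigma r$ on or below line $\sigma p\,\sigma q$, $\sigma s$ strictly above", and similarly for $p,q$; the two halves of (P5) are exchanged. The configuration $r_x\le p_x,\ s_x\le q_x$ becomes $p_x\le r_x,\ q_x\le s_x$, and $r_x\le p_x,\ q_x\le s_x$ becomes $p_x\le r_x,\ s_x\le q_x$. So it suffices to refute (P1)–(P5) in two cases: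

* **Case I:** $p_x\le r_x$ and $q_x\le s_x$ (the edges overlap in $x$, neither side need contain the other);
* **Case II:** $p_x\le r_x$ and $s_x\le q_x$ (the edge $[r,s]$ lies over the $x$-range of $[p,q]$).

A crossing of two edges on circles of radius at most $1$ is not absurd by itself. Take $p,q=\mp\frac1{\sqrt2}(1,1)$ and $r,s=\mp\frac1{\sqrt2}(1,-1)$: both edges are diameters of the unit circle, they cross at $0$, and all four distances in (P3) are $\sqrt2$. With $z=w=0$ and $\delta=0$, what fails is (P2), as $p_y<0$. So the heights must enter.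

## 8. A point above a chord whose circle is centered below

**Lemma 3.** Let $|z-p|=|z-q|=R$, $p_x<q_x$, and $p_y,q_y\ge z_y$. Let $r$ be on or above line $pq$ with $p_x\le r_x\le q_x$ and $r_y\le\max(p_y,q_y)$. Then $\min(|r-p|,|r-q|)\le R$.

Both height conditions are needed. For $p=(-1,0)$, $q=(1,0)$, $z=0$, $R=1$, the point $r=(0,1)$ is too high and has distance $\sqrt2$ from both. In the example at the end of Section 7, $r_x=p_x$ and $r_y=q_y$, but $p_y<z_y$, and again the distances are $\sqrt2$.

**Proof.** If $p_y=q_y$, the conditions force $r\in[p,q]$, and the minimum is at most $\frac12|p-q|\le R$. Otherwise, reflecting in a vertical line and renaming if necessary, assume $p_y<q_y$. Then $r$ lies in the triangle $\Delta$ with vertices $p$, $q$, $c=(p_x,q_y)$, because $\Delta$ is cut out by $x\ge p_x$, $y\le q_y$ and the half-plane on or above line $pq$.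

First we bound the distances from the possible corners. Let $M=\frac{p+q}2$ and let $\beta$ be the perpendicular bisector of $pq$. It contains $M$ and $z$, and it is not horizontal because $p_x\neq q_x$. For $n\in\beta\cap\Delta$ we have $p_y\le n_y\le q_y$, so, using $z_y\le p_y$,
$$|n_y-M_y|\le\frac{q_y-p_y}2\le\frac{p_y+q_y}2-z_y=M_y-z_y .$$
On a non-horizontal line, distances are proportional to height differences, so $|n-M|\le|z-M|$. By Pythagoras,
$$|n-p|^2=|n-q|^2=|n-M|^2+|M-p|^2\le|z-M|^2+|M-p|^2=R^2 .$$
Also $|c-p|=q_y-p_y\le q_y-z_y\le|q-z|=R$.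

Now cut $\Delta$ along $\beta$. The convex polygon $\Delta_p=\{y\in\Delta:|y-p|\le|y-q|\}$ has its extreme points among the vertices of $\Delta$ that belong to it and the points of $\beta\cap\Delta$. The vertex $q$ does not belong to it, so its extreme points are among $p$, $c$, and points of $\beta\cap\Delta$. All are within $R$ of $p$, so $\Delta_p\subset\overline B(p,R)$ by convexity of the disc. Likewise the extreme points of $\Delta_q=\{y\in\Delta:|y-q|\le|y-p|\}$ are among $q$, points of $\beta\cap\Delta$, and possibly $c$; and if $c\in\Delta_q$, then $|c-q|\le|c-p|\le R$. So $\Delta_q\subset\overline B(q,R)$. Since $r\in\Delta=\Delta_p\cup\Delta_q$, the lemma follows. $\square$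

**Step 10: Case I is impossible.** Here the lemma applies directly. By (P5), $q_x\le s_x$ gives $q_y>\delta\ge r_y$, so $r_y\le\max(p_y,q_y)$. By (P4) and the case assumption, $p_x\le r_x\le x_1<q_x$, and $r$ is on or above line $pq$. By (P1) and (P2), $p_y,q_y\ge-\delta=z_y$. Lemma 3 gives $\min(|r-p|,|r-q|)\le R_z\le1$, contradicting (P3).

## 9. The nested crossing and a concave function

It remains to refute Case II: $p_x\le r_x<s_x\le q_x$. The plan is to estimate $q_x-p_x$ in two ways. It is small because $p$ and $q$ lie on a circle of radius at most $1$ centered on $\{y=-\delta\}$. It is large because $r$ has to stay away from $p$, and $s$ from $q$, and $r,s$ are themselves horizontally separated.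

**Step 11: notation.** The purpose is to express everything through heights. By (P5), $s_x\le q_x$ gives $s_y<-\delta$. If $r_y\le\max(p_y,q_y)$, Lemma 3 would contradict (P3) exactly as in Step 10 (again $p_x\le r_x\le x_1<q_x$). So $r_y>p_y$ and $r_y>q_y$. Put
$$a=q_y+\delta\ge0,\qquad b=p_y+\delta\ge0,\qquad C=r_y+\delta,\qquad S=-\delta-s_y>0 .$$
Then $a,b<C\le2\delta$, as $r_y\le\delta$. Also
$$2\delta+S=\delta-s_y=w_y-s_y\le R_w\le1 .$$
Let $\kappa(t)=\sqrt{1-t^2}$ on $[0,1]$. It is decreasing and concave. Concavity gives the following: *if $t\le t'$, $h\ge0$ and $t,t'+h\in[0,1]$, then*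
$$\kappa(t)-\kappa(t+h)\le\kappa(t')-\kappa(t'+h). \tag{10}$$
Indeed, if $t'-t+h>0$, put $\theta=\frac{h}{t'-t+h}$. Then $t+h=(1-\theta)t+\theta(t'+h)$ and $t'=\theta t+(1-\theta)(t'+h)$. Adding the two concavity inequalities gives $\kappa(t+h)+\kappa(t')\ge\kappa(t)+\kappa(t'+h)$. If $t'-t+h=0$, both sides of (10) are $0$. All arguments of $\kappa$ below lie in $[0,2\delta+S]\subset[0,1]$.

**Step 12: upper bound for $q_x-p_x$.** From $|z-q|\le1$ and $|z-p|\le1$, with vertical differences $a$ and $b$, we have $q_x-z_x\le\kappa(a)$ and $z_x-p_x\le\kappa(b)$. So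
$$q_x-p_x\le\kappa(a)+\kappa(b). \tag{11}$$

**Step 13: lower bound for $q_x-p_x$.** We bound the three parts of $q_x-p_x=(r_x-p_x)+(s_x-r_x)+(q_x-s_x)$ from below.

For the first, $|r-p|>1$ with vertical difference $C-b>0$ and $r_x\ge p_x$ gives $r_x-p_x>\kappa(C-b)$. For the third, $|q-s|>1$ with vertical difference $q_y-s_y=(a-\delta)+(\delta+S)=a+S$ and $q_x\ge s_x$ gives $q_x-s_x>\kappa(a+S)$.

For the second, $w$ is at distance $R_w$ from $r$ and $s$, with vertical differences $w_y-r_y=2\delta-C\ge0$ and $w_y-s_y=2\delta+S$. By the triangle inequality on the $x$-axis,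
$$s_x-r_x\ge|w_x-r_x|-|w_x-s_x|=\sqrt{R_w^2-(2\delta-C)^2}-\sqrt{R_w^2-(2\delta+S)^2} .$$
For $0\le\alpha<\eta\le\tau$ the quantity
$$\sqrt{\tau^2-\alpha^2}-\sqrt{\tau^2-\eta^2}=\frac{\eta^2-\alpha^2}{\sqrt{\tau^2-\alpha^2}+\sqrt{\tau^2-\eta^2}}$$
is decreasing in $\tau$. Use this with $\alpha=2\delta-C$ and $\eta=2\delta+S$ (so $\alpha<\eta$, because $C>0$ and $S>0$), passing from $\tau=R_w$ up to $\tau=1$:
$$s_x-r_x\ge\kappa(2\delta-C)-\kappa(2\delta+S).$$

**Step 14: comparison.** Adding the three bounds and using (11),
$$\kappa(a)+\kappa(b)>\kappa(C-b)+\kappa(2\delta-C)-\kappa(2\delta+S)+\kappa(a+S).$$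
Next we remove $a$ and $S$. Since $a\le2\delta$, (10) with $h=S$ gives $\kappa(a)-\kappa(a+S)\le\kappa(2\delta)-\kappa(2\delta+S)$. Therefore
$$\kappa(b)+\kappa(2\delta)>\kappa(C-b)+\kappa(2\delta-C). \tag{12}$$
But the opposite inequality holds.

If $C-b\le b$, then $\kappa(b)\le\kappa(C-b)$ and $\kappa(2\delta)\le\kappa(2\delta-C)$, since $\kappa$ is decreasing. Add them.

If $b<C-b$, put $h=C-2b>0$. Since $C-b\le2\delta$, we have $b\le2\delta-h$, so (10) with $t=b$ and $t'=2\delta-h$ gives
$$\kappa(b)-\kappa(C-b)\le\kappa\big(2\delta-C+2b\big)-\kappa(2\delta)\le\kappa(2\delta-C)-\kappa(2\delta),$$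
where the last inequality uses $b\ge0$. In both situations $\kappa(b)+\kappa(2\delta)\le\kappa(C-b)+\kappa(2\delta-C)$, contradicting (12).

So Case II is impossible, no counterexample exists, and Theorem 1 is proved. $\blacksquare$

## 10. Sums of $k$ copies, and simplices in dimension $n\ge3$

We now prove Theorem 2.

**Step 15: from $k-1$ to $k$ summands.** The purpose is to show $k\,d(A(k))\le(k-1)\,d(A(k-1))$. For $k=2$ this is Theorem 1. For $k\ge3$ it is much easier, because one summand can be peeled off. Let $x\in K=\mathrm{conv}\,A$. By Carathéodory's theorem in the plane, $x=\lambda_1a_1+\lambda_2a_2+\lambda_3a_3$ with $a_i\in A$, $\lambda_i\ge0$, $\sum\lambda_i=1$. Number the points so that $\lambda_1$ is largest; then $\lambda_1\ge\frac13\ge\frac1k$. Put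
$$y=\frac{kx-a_1}{k-1}=\frac{k\lambda_1-1}{k-1}a_1+\frac{k\lambda_2}{k-1}a_2+\frac{k\lambda_3}{k-1}a_3 .$$
The coefficients are nonnegative and sum to $\frac{k-1}{k-1}=1$, so $y\in K=\mathrm{conv}\,A(k-1)$. Choose $b\in A(k-1)$ with $|y-b|\le d(A(k-1))$. Then $\frac{a_1+(k-1)b}k\in A(k)$, and since $x=\frac{a_1+(k-1)y}k$,
$$\Big|x-\frac{a_1+(k-1)b}k\Big|=\frac{k-1}k|y-b|\le\frac{k-1}k\,d(A(k-1)).$$
As $x\in K=\mathrm{conv}\,A(k)$ was arbitrary, the inequality follows. Iterating down to $k=1$ gives $k\,d(A(k))\le d(A)$. The argument needs $\lambda_1\ge\frac1k$, and Carathéodory provides only $\frac13$. For $k=2$ it breaks down at the center of a triangle, where all three weights are $\frac13<\frac12$; so the step $k=2$ was the one that needed the paths.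

**Step 16: the constant $1/k$ is optimal.** For $A=\{(0,0),(1,0)\}$ we have $A(k)=\{(j/k,0):0\le j\le k\}$, so $d(A(k))=\frac1{2k}=\frac1kd(A)$ for every $k$.

A two-dimensional equality case for $k=2$ is the vertex set $A$ of an equilateral triangle of circumradius $R$. By Lemma 2 every point of the triangle is within $R$ of a vertex, and the center attains this, so $d(A)=R$. The center has distance $\frac R2$ from the midpoints of the sides and $R$ from the vertices, so $d(\frac{A+A}2)\ge\frac R2=\frac12d(A)$. Equality follows from Theorem 1.

**Step 17: dimension $n\ge3$.** The purpose is to show that $\frac12$ fails there. Let $A=\{e_1,\dots,e_{n+1}\}$ be the standard basis of $\mathbb R^{n+1}$. It lies in the hyperplane where the coordinates sum to $1$, which is isometric to $\mathbb R^n$. Let $m=\frac1{n+1}\sum e_i$, so that $|m|^2=\langle e_i,m\rangle=\frac1{n+1}$. All $e_i$ have the same distance from $m$, with $|e_i-m|^2=1-\frac1{n+1}=\frac n{n+1}$. By Lemma 2 every point of $\mathrm{conv}\,A$ is within this distance of some $e_i$, and $m$ attains it, so $d(A)^2=\frac n{n+1}$.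

For $i\ne j$,
$$\Big|\frac{e_i+e_j}2-m\Big|^2=\frac12-\frac2{n+1}+\frac1{n+1}=\frac12-\frac1{n+1}=\frac{n-1}{2(n+1)} .$$
For $i=j$ the value is $\frac n{n+1}$, which is larger. So the point $m$ of the hull has squared distance $\frac{n-1}{2(n+1)}$ from $\frac{A+A}2$, and
$$d\Big(\frac{A+A}2\Big)^2\ge\frac{n-1}{2(n+1)}=\frac{n-1}{2n}\,d(A)^2 .$$
Finally $\frac{n-1}{2n}>\frac14$ means $4n-4>2n$, that is, $n>2$. So for every $n\ge3$ we have $d(\frac{A+A}2)\ge\sqrt{\frac{n-1}{2n}}\,d(A)>\frac12d(A)$, which completes the proof of Theorem 2. $\blacksquare$
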